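# Rigidity of the component graph of the uniform spanning forest above dimension eight

## 1. Re-aiming one arrow of a one-ended forest

Let $\mathbb G$ be an infinite, connected, locally finite graph, and write $N(v)$ for the set of neighbors of $v$. Put one arrow at each vertex: a function $F$ with $F(v)\in N(v)$ for all $v$, without directed cycles (a cycle of length two, $F(F(v))=v$, is also forbidden). The edges $\{v,F(v)\}$ form a spanning forest. Indeed, an undirected cycle with $n$ vertices has $n$ edges, each edge is the arrow of one of its ends, so each of the $n$ vertices uses its only arrow in the cycle, and the cycle is directed. Following arrows from $v$ gives an infinite simple path, the *$F$-path* of $v$. On the undirected path joining two vertices of one tree no vertex has two outgoing edges, so the arrows point forward for a while and backward afterwards: the $F$-paths of two vertices in the same tree merge. Write $K(x)$ for the tree containing $x$, and $x\leftrightarrow y$ for $K(x)=K(y)$.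

The *descendants* of $x$ are the vertices whose $F$-path contains $x$. They form the set $D(x)\ni x$. Throughout, we assume that **all sets $D(x)$ are finite**.

**Definition (update).** Let $Y(x)=N(x)\setminus D(x)$. For $y\in Y(x)$ let $F^{x\to y}$ be $F$ with the arrow at $x$ re-aimed at $y$.

So the finite bush $D(x)$ is cut off and grafted onto the tree $K(y)$. Four elementary facts make this move usable.

* $D(x)$ and $Y(x)$ do not depend on $F(x)$, because the path from $v$ up to its first visit to $x$ does not use the arrow at $x$. Also $F(x)\in Y(x)$, since $F(x)\in D(x)$ would give a directed cycle.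
* $F^{x\to y}$ has no directed cycle. Such a cycle would contain $x$, so the path from $y$ would return to $x$. Up to that visit it is an old path, so $y\in D(x)$, which is excluded.
* Descendant sets stay finite. If the new path from $v$ to $w$ avoids the arrow at $x$, then $v\in D(w)$; otherwise $v\in D(x)$. So the new set of descendants of $w$ lies in $D(w)\cup D(x)$.
* The $F$-path of a vertex outside $D(x)$ avoids $x$ and is unchanged. So the partition of $\mathbb G\setminus D(x)$ into trees is unchanged. Every tree is infinite, hence has vertices outside the finite set $D(x)$. We therefore **identify** the trees of $F$ with those of $F^{x\to y}$: two trees are the same if they agree off $D(x)$.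

Fix an integer $r\ge1$. Let $V$ be the set of trees, and call two distinct trees $k,l$ adjacent if there are $u\in k$, $v\in l$ with $d(u,v)\le r$. Let $E$ be the set of adjacent pairs, and $H=(V,E)$. What does an update do to $H$? Put
$$\tau_y=K(y)\ \ (y\in Y(x)),\qquad T(x)=\{K(v):v\notin D(x),\ d(v,D(x))\le r\},$$
and let $E^{-x}$ be the set of pairs $\{k,l\}$ of distinct trees having $u\in k\setminus D(x)$, $v\in l\setminus D(x)$ with $d(u,v)\le r$. The set $T(x)$ is finite and contains all $\tau_y$, since $r\ge1$. None of these objects depends on $F(x)$. With the arrow of $x$ at $y$, the bush $D(x)$ belongs to $\tau_y$. So an adjacency is either realized off $D(x)$, or it is realized by one vertex in $D(x)$ and one outside (two vertices of $D(x)$ lie in the same tree). Hence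
$$E(F^{x\to y})=E^{-x}\cup S_x(y),\qquad S_x(y)=\{\{\tau_y,t\}:t\in T(x)\setminus\{\tau_y\}\}.\tag{1.1}$$
For a pair $e\subset T(x)$ we have $e\in S_x(y)$ if and only if $\tau_y\in e$.

**Definition (pivotal pair).**
$$\mathrm{Piv}(x)=\{e\subset T(x):|e|=2,\ e\notin E^{-x},\ \tau_y\in e\text{ and }\tau_{y'}\notin e\text{ for some }y,y'\in Y(x)\}.$$

If the status of a pair $e$ (edge or non-edge) differs for two values $y,y'\in Y(x)$ of the arrow, then $e\notin E^{-x}$, $e\subset T(x)$ and exactly one of $\tau_y,\tau_{y'}$ lies in $e$. So
$$\text{updates at }x\text{ change the status only of pairs in the finite set }\mathrm{Piv}(x).\tag{1.2}$$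

**Example.** On the half-plane grid $\mathbb Z\times\mathbb N$ (with $\mathbb N\ni0$) let all arrows point up: $F(n,h)=(n,h+1)$. The trees are the columns, and with $r=1$ the graph $H$ is the bi-infinite path on $\mathbb Z$. For $x=(0,h)$ we have $D(x)=\{0\}\times\{0,\dots,h\}$, $Y(x)=\{(-1,h),(1,h),(0,h+1)\}$ and $T(x)=\{-1,0,1\}$. The pairs $\{-1,0\}$ and $\{0,1\}$ are realized above height $h$, so they lie in $E^{-x}$; the pair $\{-1,1\}$ does not. Hence $\mathrm{Piv}(x)=\{\{-1,1\}\}$: columns $-1$ and $1$ are adjacent exactly when the arrow at $x$ points sideways. If that arrow is uniform on $Y(x)$, this is a coin with success probability $2/3$.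

In the uniform spanning forest, $F(x)$ really is uniform on $Y(x)$ given all other arrows (Section 7). So $H$ contains many genuine coin tosses, one per pivotal pair used. We shall use them to show that $H$ has no symmetry whatsoever.

## 2. Component graphs without symmetry

From now on $\mathbb G$ is an infinite, connected, locally finite, vertex-transitive graph of degree $\delta$, and $B(x,n)$ is the ball of radius $n$ in graph distance. It is *$d$-dimensional* if there is $c\ge1$ with $c^{-1}n^d\le|B(x,n)|\le cn^d$ for all $x$ and $n\ge1$. For instance, $\mathbb Z^d$ is $d$-dimensional.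

The *uniform spanning forests* of $\mathbb G$ are the limits in law of uniform spanning trees of an exhaustion by finite subgraphs, with free or wired boundary conditions (FUSF and WUSF). Wired means that everything outside the finite subgraph is contracted to one vertex. For a $d$-dimensional transitive graph the two limits coincide, and $\mathfrak F$ denotes a sample, the USF.

For a subgraph $\omega$ of $\mathbb G$, the *distance $r$ component graph* $\mathcal C_r(\omega)$ is the simple graph whose vertices are the components of $\omega$. Two distinct components are joined if and only if a path in $\mathbb G$ of length at most $r$ leads from one to the other. For the forest by columns in the example, $\mathcal C_r$ is the graph on $\mathbb Z$ with $i\sim j$ when $0<|i-j|\le r$; it has many automorphisms.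

The question, in plain words: if each tree of the random forest is shrunk to a point and only contacts between trees are recorded, is the resulting graph so irregular that every vertex can be recognized from the graph alone? And is its isomorphism type truly random? The problem comes from Tom Hutchcroft, Yuval Peres, "The Component Graph of the Uniform Spanning Forest: Transitions in Dimensions $9,10,11,\ldots$", arXiv:1702.05780 (2017). As background: for $d>8$, $\mathfrak F$ has infinitely many components a.s. Call a graph quasi-$k$-transitive if its automorphism group has finitely many orbits on $V^k$. (The path $\mathbb Z$ is quasi-$1$-transitive but not quasi-$2$-transitive, since $|i-j|$ is constant on orbits of pairs.) The component graph of the USF of $\mathbb Z^d$ is a.s. not quasi-$\lceil(d-4)/(d-8)\rceil$-transitive, so it is a.s. not oligomorphic.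

**Theorem 1.** Let $\mathbb G$ be a $d$-dimensional transitive graph, $d>8$, and $r\ge1$. Almost surely $\mathcal C_r(\mathfrak F)$ has no non-trivial automorphism, and $\mathbb P(\mathcal C_r(\mathfrak F)\cong G)=0$ for every deterministic graph $G$.

The condition on $d$ matters on $\mathbb Z^d$. For $d\le4$ the forest is connected. For $5\le d\le8$, by Benjamini–Kesten–Peres–Schramm (Ann. of Math. 160 (2004)), there are a.s. infinitely many trees and every two are joined by an edge of $\mathbb Z^d$, so $\mathcal C_r(\mathfrak F)$ is a.s. the countable complete graph and every permutation of its vertices is an automorphism.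

The proof uses finite changes of $F$ all the time, so it is natural to prove a statement insensitive to finite changes.

**Definition (almost embedding).** Let $H=(V,E)$, $H'=(V',E')$ be countable graphs. An *almost embedding* $H\to H'$ is an injective map $\varphi:V\setminus V_0\to V'$, with $V_0\subset V$ finite, such that the set $\mathrm{Exc}(\varphi)$ of pairs $e=\{k,l\}\subset V\setminus V_0$, $k\ne l$, with $\mathbf 1(e\in E)\ne\mathbf 1(\varphi(e)\in E')$ is finite. Write $H\approx H'$ if some almost embedding has range $V'\setminus V_1'$ with $V_1'$ finite.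

**Example.** The one-sided path $0-1-2-\cdots$ has no non-trivial automorphism, because $0$ is its only vertex of degree one. But $n\mapsto n+1$ is an almost embedding with $V_0=\mathrm{Exc}=\emptyset$. On the two-sided path, let $\varphi(n)=n$ for $n<0$ and $\varphi(n)=n+1$ for $n\ge0$: the edge $\{-1,0\}$ goes to the non-edge $\{-1,1\}$, all other statuses are preserved, so $|\mathrm{Exc}(\varphi)|=1$.

**Theorem 2.** Let $\mathbb G$, $d>8$, $r$ be as in Theorem 1.
(a) Almost surely every almost embedding $\mathcal C_r(\mathfrak F)\to\mathcal C_r(\mathfrak F)$ is the inclusion $V\setminus V_0\hookrightarrow V$.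
(b) $\mathbb P(\mathcal C_r(\mathfrak F)\approx G)=0$ for every deterministic countable graph $G$. Hence two independent copies are a.s. not $\approx$-equivalent, in particular not isomorphic.

Theorem 2 implies Theorem 1: an automorphism is an almost embedding with $V_0=\mathrm{Exc}=\emptyset$; $\cong$ implies $\approx$; and $\mathcal C_r(\mathfrak F)$ is countable, so an uncountable $G$ is impossible.

"Almost surely" means outside a set contained in a Borel null set, and probabilities refer to the completed law. Measurability in (b) is treated in Section 10. We write $H=\mathcal C_r(\mathfrak F)=(V,E)$ from now on.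

## 3. Green functions, Wilson's algorithm and the oriented forest

Let $\langle x,y\rangle=1\vee d(x,y)$. Fix a vertex $o$; put $\langle x\rangle=\langle o,x\rangle$ and $B(R)=B(o,R)$, real radii allowed. $C,c$ are positive constants that depend on $\mathbb G,r$ and on explicitly fixed parameters, and may change from line to line. $\mathbf P_x,\mathbf E_x$ refer to simple random walk (SRW) from $x$, $p_n$ are its transition probabilities, and $\mathsf G(x,y)=\sum_{n\ge0}p_n(x,y)$ is the Green function, symmetric because $\mathbb G$ is regular. We use the following published facts.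

**(HK)** $p_n(x,y)\le Cn^{-d/2}$ for $n\ge1$, and $c\langle x,y\rangle^{2-d}\le\mathsf G(x,y)\le C_0\langle x,y\rangle^{2-d}$.

By Trofimov's theorem $\mathbb G$ is quasi-isometric to a Cayley graph of a nilpotent group, so it satisfies volume doubling and the Poincaré inequality (Coulhon–Saloff-Coste 1995), and Delmotte's theorem (Rev. Mat. Iberoam. 1999) gives two-sided Gaussian bounds for the transition probabilities $p^L_n$ of the lazy walk (holding probability $\frac12$). The lazy Green function is $2\mathsf G$, which gives the bounds on $\mathsf G$. For $p_n$ itself: $p_{2j}(x,x)$ is non-increasing in $j$, so $p^L_{2n}(x,x)\ge p_{2n}(x,x)P(\mathrm{Bin}(2n,\frac12)\text{ even})=\frac12p_{2n}(x,x)$. By Cauchy–Schwarz and transitivity $p_{2n}(x,y)\le p_{2n}(o,o)$, and $p_{2n+1}(x,y)\le\max_zp_{2n}(z,y)$.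

**(W)** The loop erasure $\mathrm{LE}(X)$ of a path deletes loops in the order in which they are created; for example $a,b,c,b,d$ becomes $a,b,d$. Its vertices appear in the order of their last visits by $X$. *Wilson's algorithm rooted at infinity* takes an enumeration of the vertices. It starts with the empty forest; from the next vertex it runs an independent SRW until it hits the current forest (possibly never), loop-erases it, and adds the result, with arrows in the direction of travel. For every deterministic enumeration the result is the oriented WUSF (the USF here) of the transient graph $\mathbb G$, and the oriented wired uniform spanning trees of an exhaustion converge in law to this oriented forest (Benjamini–Lyons–Peres–Schramm, Ann. Probab. 2001, below [BLPS]).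

**(1E)** Every tree of $\mathfrak F$ is a.s. one-ended ([BLPS, Thm 10.1]; $\mathbb G$ is amenable, hence unimodular by Soardi–Woess 1990; see also Lyons–Morris–Schramm, EJP 2008).

So the arrow configuration $F$ of the USF points toward the end of each tree, $F$ and $\mathfrak F$ determine each other, and every $D(x)$ is finite: an infinite $D(x)$ would, by König's lemma, contain a second ray. Section 1 applies.

We view the walks in Wilson's algorithm as initial pieces of independent SRWs run forever. We will need to choose starting points depending on what has been seen.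

**Lemma 3.1 (adaptive starting points).** In the first $m$ steps of Wilson's algorithm the next starting vertex may be a function of all previous walks.

*Proof.* Fix an enumeration $(v_i)$. For a forest $T$ that is a finite union of branches let $Q_T$ be the law of the oriented forest obtained by running the algorithm from $T$ with starting points $v_1,v_2,\dots$. For a finite list $\mathbf x=(x_1,\dots,x_n)$ let $T_{\mathbf x}$ be the union of the $F$-paths from $x_1,\dots,x_n$. By (W) for the order $(\mathbf x,v_1,v_2,\dots)$, $Q_{T_{\mathbf x}}$ is a version of the conditional law of $F$ given $T_{\mathbf x}$. By (W) for the order $(\mathbf x,y,v_1,\dots)$, so is $\mathbb E[Q_{T'}\mid T_{\mathbf x}]$, where $T'$ is $T_{\mathbf x}$ plus the branch from $y$. Hence, for all $\mathbf x,y$ and a.e. $T$ with respect to the law of $T_{\mathbf x}$,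
$$Q_T=\mathbb E[Q_{T'}],\tag{3.1}$$
where $T'$ is $T$ plus the branch made by a fresh walk from $y$. Now run the adaptive procedure; let $\mathcal F_i$ be generated by the first $i$ walks and $T_i$ be the forest after $i$ steps. On the event that the first $i$ starting points are $\mathbf x$ and the next one is $y$, the joint law of the walks is a restriction of their law for the deterministic order $\mathbf x$. So the restricted law of $T_i$ is dominated by the law of $T_{\mathbf x}$, and the null set in (3.1) is harmless. There are countably many $(\mathbf x,y)$, so $\mathbb E[Q_{T_{i+1}}\mid\mathcal F_i]=Q_{T_i}$ a.s. Iterating, $\mathbb E[Q_{T_m}]=Q_\emptyset$, the law of $F$. $\square$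

Let $\mathcal A_R$ be the set of trees meeting $B(R)$. For $R\ge1$,
$$|\mathcal A_R|\le CR^{d-1}.\tag{3.2}$$
Indeed, a tree meeting $B(R)$ contains a ray starting in $B(R)$, whose first $\lfloor R\rfloor$ vertices lie in $B(2R)$; distinct trees are disjoint and $|B(2R)|\le CR^d$.

## 4. First-moment estimates for trees that meet

**Lemma 4.1.** (i) If $0<\alpha,\beta<d<\alpha+\beta$, then $\sum_w\langle x,w\rangle^{-\alpha}\langle w,y\rangle^{-\beta}\le C\langle x,y\rangle^{d-\alpha-\beta}$.
(ii) If $\beta>2$, $\rho\ge1$, then for all $y,z$: $\sum_w(\langle z,w\rangle\vee\rho)^{-\beta}\langle y,w\rangle^{2-d}\le C\rho^{2-\beta}$.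
(iii) If $0\le a<d-6$, $\rho\ge1$: $\sum_{v:\langle v\rangle\ge\rho}\langle v\rangle^{4-d+a}\langle v,w\rangle^{2-d}\le C(\langle w\rangle\vee\rho)^{6-d+a}$.

*Proof.* (i) Let $D=\langle x,y\rangle$. If $d(x,w)\le D/2$, then $\langle y,w\rangle\ge D/2$, so these $w$ contribute at most $CD^{-\beta}D^{d-\alpha}$; likewise $d(y,w)\le D/2$ contributes at most $CD^{-\alpha}D^{d-\beta}$. The remaining $w$ with $d(x,w)\le2D$ number at most $CD^d$ and have both distances above $D/2$: contribution at most $CD^{d-\alpha-\beta}$. If $d(x,w)>2D$, then $d(y,w)\ge d(x,w)/2$, and a dyadic sum converges because $\alpha+\beta>d$ and gives $CD^{d-\alpha-\beta}$.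

(ii) For $n\ge1$, $\sum_{w\in B(z,n)}\langle y,w\rangle^{2-d}\le Cn^2$: if $d(y,z)\le2n$, sum over $B(y,3n)$; otherwise every term is at most $n^{2-d}$ and there are at most $Cn^d$ terms. Apply this with $n=2^j\rho$, $j\ge0$; on the corresponding shell the first factor is at most $C(2^j\rho)^{-\beta}$. The sum over $j$ converges since $\beta>2$.

(iii) If $\langle w\rangle\ge\rho$ use (i) with exponents $d-4-a$ and $d-2$, whose sum exceeds $d$ because $a<d-6$. If $\langle w\rangle<\rho$ use (ii) with $z=o$, $\beta=d-4-a>2$. $\square$

**Lemma 4.2.** Let $g\ge0$, $A=\sum_{t\ge0}g(X_t)$ and $\kappa\ge\sup_y\sum_w\mathsf G(y,w)g(w)$, $0<\kappa<\infty$. Then for all $y$ and $\lambda\ge0$, $\mathbf P_y(A\ge\lambda\kappa)\le2e^{-\lambda/2}$ and $\mathbf E_y[A;A>\lambda\kappa]\le8\kappa e^{-\lambda/4}$.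

*Proof.* By the Markov property $\mathbf E_y[A^n]\le n!\,\mathbf E_y\sum_{t_1\le\dots\le t_n}\prod_ig(X_{t_i})\le n!\kappa^n$. So $\mathbf E_ye^{A/(2\kappa)}\le\sum_n2^{-n}=2$, which gives the first bound. On $\{A>\lambda\kappa\}$, $A\le4\kappa e^{A/(4\kappa)}=4\kappa e^{-A/(4\kappa)}e^{A/(2\kappa)}\le4\kappa e^{-\lambda/4}e^{A/(2\kappa)}$; take expectations. $\square$

**Lemma 4.3.** (i) If Wilson's algorithm has produced a forest $T$, then for all $x,u$ the conditional probability that $x\leftrightarrow u$ and $x$ is not connected to $T$ is at most $C\langle x,u\rangle^{4-d}$. In particular $\mathbb P(x\leftrightarrow u)\le C\langle x,u\rangle^{4-d}$.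
(ii) For $s\ge0$: $\sum_u\mathbb P\big(K(x)\ne K(z),\ d(u,K(x))\le s,\ d(u,K(z))\le s\big)\le C_s\langle x,z\rangle^{8-d}$.
Consequently a.s.: (iii) for distinct trees $k,l$ and every $s$, only finitely many balls of radius $s$ meet both $k$ and $l$; (iv) no tree is equal or adjacent in $H$ to every tree.

*Proof.* (i) Run walks from $x$, then $u$. On the event, the walk from $x$ avoids $T$ and the walk from $u$ reaches the branch of $x$. So the traces of two independent SRWs meet, which has probability at most $\sum_w\mathsf G(x,w)\mathsf G(u,w)\le C\langle x,u\rangle^{4-d}$ by Lemma 4.1(i) with $\alpha=\beta=d-2$.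

(ii) Let $u',v'\in B(u,s)$. Run the algorithm from $x,u'$, then $z,v'$, and apply (i) twice: on the event $z$ is not connected to the branches of $x,u'$, so $\mathbb P(x\leftrightarrow u',\,z\leftrightarrow v',\,K(x)\ne K(z))\le C\langle x,u'\rangle^{4-d}\langle z,v'\rangle^{4-d}$. Sum over $u',v'$ and $u$, using Lemma 4.1(i) with $\alpha=\beta=d-4$; this needs $2d-8>d$, i.e. $d>8$.

(iii) By (ii), for each of the countably many pairs $(x,z)$ a.s. only finitely many $u$ contribute.

(iv) Adjacency of $K(x)$ and $K(z)$ gives a vertex within $r$ of both. By (i), (ii), $\mathbb P(K(z)=K(x)\text{ or }K(z)\sim K(x))\le C\langle x,z\rangle^{4-d}+C\langle x,z\rangle^{8-d}\to0$ as $d(x,z)\to\infty$. So for fixed $x$, a.s. some $K(z)$ is neither equal nor adjacent to $K(x)$. $\square$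

**The simplest automorphism, by hand.** Could the transposition of two trees $k,l$, fixing all others, be an automorphism? Then $k$ and $l$ would have the same neighbors apart from each other. Let us bound the common neighbors of $K(x)\neq K(z)$. A common neighbor contains $v_1,v_2$ within distance $r$ of some $u_1\in K(x)$, $u_2\in K(z)$. Running Wilson's algorithm from $v_1,v_2$, then $x,u_1$, then $z,u_2$, Lemma 4.3(i) bounds the expected number of such $(v_1,v_2)$ by
$$C\sum_{v_1,v_2}\langle x,v_1\rangle^{4-d}\langle v_1,v_2\rangle^{4-d}\langle v_2,z\rangle^{4-d}\le C\sum_{v_1}\langle x,v_1\rangle^{4-d}\langle v_1,z\rangle^{8-d},$$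
which is finite when $(d-4)+(d-8)>d$, that is, for $d>12$. In that case two trees a.s. have finitely many common neighbors, whereas each tree has infinitely many neighbors (Lemma 6.2 below), so no transposition is an automorphism. For $8<d\le12$ the bound is infinite and says nothing. Also, nothing here touches permutations that move infinitely many trees. The computation survives in another form: Lemma 6.1 is its version for common neighbors of $M$ trees, with $M$ large.

## 5. Coins against maps, and where the count stops

Look at the trees meeting $B(3R)$: by (3.2) there are at most $CR^{d-1}$ of them. A window of radius $R$ has about $R^d$ vertices, and we hope to find nearly that many independent coins in it, each deciding one pair of these trees. There are a factor $R$ more coins than trees. So after discarding few coins, we may hope that each remaining tree $k$ lies in at least $R^{1/2}$ pairs decided by coins.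

Now fix a candidate map $\psi$ that moves exactly $s$ of these trees. For a pair $e$ with a moved end, $\psi$ can respect $e$ only if the coin of $e$ agrees with the status of $\psi(e)$. If that status is decided by something else, this has probability at most $1-1/\delta$. There are about $sR^{1/2}$ such pairs, so $\psi$ survives with probability at most $e^{-csR^{1/2}}$. If all images lie in $\mathcal A_\ell$, there are at most
$$\big(CR^{d-1}\cdot C\ell^{d-1}\big)^s=e^{O(s\log R+s\log\ell)}$$
such maps. For $\ell=3R$ the union bound wins easily.

Here the argument stops. An automorphism of $H$ knows nothing about distances in $\mathbb G$ and may a priori send a tree near $o$ to a tree arbitrarily far away. Then $\ell=\infty$, there are infinitely many candidates, and no bound on each single one helps. The display shows exactly what is missing: $\log\ell$ must be of smaller order than $R^{1/2}$. Section 6 proves, using adjacency only, that almost embeddings carry $\mathcal A_R$ into $\mathcal A_\ell$ with $\ell=\exp(R^{1/3})$. Sections 7 and 8 construct the coins and run the count; it shows that trees in pivotal pairs are fixed.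 Section 9 handles trees that are in no pivotal pair.

## 6. How far an almost embedding can carry a tree

Two properties of $H$ suffice. A tree having $M$ neighbors that meet $B(L)$ must itself meet $B(L^b)$; and a tree meeting $B(\lambda R)$ has many neighbors meeting $B(R)$. The first controls images, the second lets us induct over scales.

**Lemma 6.1 (common neighbors).** There are integers $M,b\ge2$ such that a.s. for all large integers $L$: if $k$ is adjacent in $H$ to $M$ distinct trees of $\mathcal A_L$, then $k\in\mathcal A_{L^b}$.

*Proof.* Fix $M$ with $(M-1)(d-8)/2\ge6$ and $b\ge\max(2,dM)$.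

**Step 1: a weighted sum over $n$ connected vertices.** The purpose is to bound the cost of a far-away tree visiting $M$ given places. For $v_1$ with $\langle v_1\rangle=\rho$ and $a>0$ let
$$S_n(a)=\sum_{v_2,\dots,v_n:\ \langle v_i\rangle\ge\rho}\ \prod_{i=2}^n\langle v_i\rangle^{4-d+a}\ \mathbb P(v_1\leftrightarrow\cdots\leftrightarrow v_n),\qquad S_1=1.$$
We claim that for $2\le n\le M$ and $0<a\le(d-8)/4$ (constants may depend on $a$)
$$S_n(a)\le C\rho^{-(d-8)/2}\big[S_{n-1}(2a)+\rho^{-M(d-8)}\big].\tag{6.1}$$
Run Wilson's algorithm from $v_1,\dots,v_n$ with SRWs $X^1,\dots,X^n$. Given $X^1,\dots,X^{n-1}$ with $v_1\leftrightarrow\cdots\leftrightarrow v_{n-1}$, the vertex $v_n$ joins only if $X^n$ hits one of the other traces, which has probability at most $\sum_{i<n}\sum_t\mathsf G(v_n,X^i_t)$. Summing over $v_n$ with Lemma 4.1(iii),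
$$S_n(a)\le C\sum_{v_2,\dots,v_{n-1}}\prod_{i=2}^{n-1}\langle v_i\rangle^{4-d+a}\sum_{i<n}\mathbb E\big[\mathbf 1(v_1\leftrightarrow\cdots\leftrightarrow v_{n-1})A^i\big],\quad A^i=\sum_t(\langle X^i_t\rangle\vee\rho)^{6-d+a}.$$
The difficulty is that $A^i$ and the connection event are dependent. But $A^i$ has exponential tails: by Lemma 4.1(ii) with $\beta=d-6-a>2$, Lemma 4.2 applies to $A^i$ with $\kappa=C\rho^{8-d+a}$. Put $\Gamma=\prod_{i=1}^{n-1}\langle v_i\rangle^a$ and split according to $A^i\le\kappa\Gamma$ or not:
$$\mathbb E[\mathbf 1(v_1\leftrightarrow\cdots\leftrightarrow v_{n-1})A^i]\le\kappa\Gamma\,\mathbb P(v_1\leftrightarrow\cdots\leftrightarrow v_{n-1})+8\kappa e^{-\Gamma/4}.$$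
The first terms sum to $\kappa\rho^aS_{n-1}(2a)$ for each $i$: the factor $\Gamma$ only raises the exponents from $a$ to $2a$. For the second terms use $e^{-\Gamma/4}\le C_p\Gamma^{-p}$ with $p=p(a,M)$ so large that $ap\ge M(d-8)$ and $4-d+a-ap<-d$. Then each sum over a $v_i$ converges, and together the second terms are at most $C\kappa\rho^{-ap}\le C\kappa\rho^{-M(d-8)}$. Since $\kappa\rho^a=C\rho^{8-d+2a}\le C\rho^{-(d-8)/2}$, this proves (6.1).

Start with $a_*=2^{-M}(d-8)/4$ at $n=M$. The exponent doubles at each use of (6.1) and stays at most $(d-8)/4$. By induction on $n$, $S_n(2^{M-n}a_*)\le C\rho^{-(n-1)(d-8)/2}$: the term $\rho^{-M(d-8)}$ is always negligible. So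
$$S_M(a_*)\le C\rho^{-6}.\tag{6.2}$$

**Step 2: from the sum to the lemma.** Here we bound the probability of a counterexample. Let $x_1,\dots,x_M\in B(L)$ and $L'=L^b$, with $L$ so large that $L'\ge4(L+r+1)$. Suppose $K(x_1),\dots,K(x_M)$ are distinct and a further tree $k\notin\mathcal A_{L'}$ is adjacent to all of them. Then there are $v_i\in k$, $u_i\in K(x_i)$ with $d(u_i,v_i)\le r$ and $\langle v_i\rangle>L'$. Run Wilson's algorithm from $v_1,\dots,v_M$, then $x_1,u_1,\dots,x_M,u_M$. On the event considered, each $x_i$ is not connected to the forest built before it. So Lemma 4.3(i) bounds the probability for fixed $v_i,u_i$ by $\mathbb P(v_1\leftrightarrow\cdots\leftrightarrow v_M)\prod_iC\langle x_i,u_i\rangle^{4-d}$. Moreover $\langle x_i,u_i\rangle\ge\langle v_i\rangle-r-L\ge\langle v_i\rangle/2$, and each $v_i$ allows boundedly many $u_i$. The bound is now symmetric in the $v_i$, so up to a factor $M$ we may assume that $\langle v_1\rangle$ is minimal. By (6.2) (and $\langle v_i\rangle^{4-d}\le\langle v_i\rangle^{4-d+a_*}$) the total probability is at most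
$$C\sum_{\langle v_1\rangle\ge L'}\langle v_1\rangle^{4-d}\langle v_1\rangle^{-6}\le C(L')^{-2}.$$
There are at most $CL^{dM}$ choices of $(x_i)$, so the failure probability at $L$ is at most $CL^{dM-2b}\le CL^{-dM}$, which is summable. Borel–Cantelli finishes. $\square$

**Lemma 6.2 (many neighbors).** For all integers $\lambda,M'\ge1$: a.s. for all large integers $R$, every tree in $\mathcal A_{\lambda R}$ has at least $M'$ neighbors (in $\mathcal C_1(\mathfrak F)$, hence in $H$) belonging to $\mathcal A_R$.

*Proof.* Fix $x\in B(\lambda R)$. We show that the assertion fails for $K(x)$ with probability at most $C\exp(-c\log^2R)$. A union bound over the $CR^d$ vertices $x$ and Borel–Cantelli then finish. Let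
$$\ell=\log^2R,\quad N=\lfloor R^{1/4}\rfloor,\quad\tau=\lfloor R^{1/2}\rfloor,\quad m=\lceil\ell^2\rceil,$$
and let $R$ be large. The plan is to start walks next to the branch of $x$; each has probability at least $c/\ell$ of producing a new tree that meets $B(R)$, and $m\gg\ell$ trials are made.

**Step 1: regularity of the first walk.** This step records that $X$ is not too dense anywhere. Run the walk $X$ from $x$; let $\gamma=\mathrm{LE}(X)$ and $\gamma'$ be the set of its first $N$ vertices, so $\gamma'\subset B(x,N)$. Outside an event of probability at most $Ce^{-c\ell}$ the following hold.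

* (G1) $\max(C_0,1)\sum_t\langle z,X_t\rangle^{4-d}\le\ell$ for all $z\in B(x,R)$.
* (G2) $C_0\sum_{t:\,d(x,X_t)>N^2}\langle b',X_t\rangle^{2-d}\le\frac14$ for all $b'\in B(x,N)$.
* (G3) $\sum_t(\langle y,X_t\rangle\vee\tau^{1/2})^{2-d}\le\ell\,\tau^{(4-d)/2}$ for all $y\in B(x,R)$.

Each follows from Lemma 4.2 and a union bound over at most $CR^d$ vertices, a polynomial factor absorbed by $e^{-c\ell}=e^{-c\log^2R}$. For (G1), $\kappa\le C$ by Lemma 4.1(i) with exponents $d-2,d-4$, since $2d-6>d$. For (G2), $\langle b',w\rangle\ge\langle x,w\rangle/2$ when $d(x,w)>N^2$, so $\kappa\le CN^{2(4-d)}$ by Lemma 4.1(ii) with $\rho=N^2$; the threshold $\frac14$ is then a power of $R$ times $\kappa$. For (G3), $\kappa\le C\tau^{(4-d)/2}$ by Lemma 4.1(ii) with $\rho=\tau^{1/2}$, $\beta=d-2$.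

**Step 2: many places on $\gamma$ from which a walk escapes.** Assume (G1)–(G3). Let $e(a)=\mathbf P_a(\text{no visit to }\gamma\text{ at times}\ge1)$. For $\beta\in\gamma'$, (G1) gives $\sum_{a\in\gamma}\mathsf G(\beta,a)\le\ell<\infty$, so the walk from $\beta$ visits $\gamma$ finitely often. Decomposing according to the last visit,
$$1=\sum_{a\in\gamma}\mathsf G(\beta,a)e(a).$$
Put $g(a)=\sum_{\beta\in\gamma'}\mathsf G(\beta,a)$. Summing over $\beta\in\gamma'$ gives $N=\sum_{a\in\gamma}e(a)g(a)$ and $\sum_{a\in\gamma}g(a)\le N\ell$. By (G2), $\sum_{a\in\gamma\setminus B(x,N^2)}g(a)\le N/4$. Terms with $e(a)<1/(2\ell)$ contribute at most $N/2$ to $\sum_ae(a)g(a)$. So for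
$$Q=\{a\in\gamma\cap B(x,N^2):e(a)\ge1/(2\ell)\}$$
we get $\sum_{a\in Q}g(a)\ge\sum_{a\in Q}e(a)g(a)\ge N/4$. By (G1) with $z=a$ and the symmetry of $\mathsf G$, $g\le\ell$ on $\gamma\cap B(x,N^2)$, hence $|Q|\ge N/(4\ell)$. Choose $Q_0\subset Q$ with $|Q_0|=\lceil N/(4\ell)\rceil$. Since $e(a)$ is the average over neighbors $y$ of $a$ of $\mathbf P_y(\text{never hit }\gamma)$, each $a\in Q_0$ has a neighbor $y_a$ with $\mathbf P_{y_a}(\text{never hit }\gamma)\ge1/(2\ell)$.

**Step 3: adaptive choice of trials.** This step ensures that earlier trials do not block later ones. For $i=1,\dots,m$ continue Wilson's algorithm with a walk $Y^i$ from some $y_{a_i}$, $a_i\in Q_0$, chosen adaptively (Lemma 3.1). The current forest satisfies $T_{i-1}\subset\gamma\cup\bigcup_{j<i}\mathrm{trace}(Y^j)$. Let $\mathcal F_i$ be generated by $X,Y^1,\dots,Y^i$. Conditionally on $\mathcal F_{j-1}$, when (G1)–(G3) hold for $X$, outside probability $Ce^{-c\ell}$ the walk $Y^j$ satisfies (G3), with $Y^j$ in place of $X$, and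

* (G4) $\sum_{a\in Q_0}\sum_t\mathsf G(y_a,Y^j_t)\le\ell^3$.

For (G4), $\kappa\le C\sup_z\sum_{a\in Q_0}\langle z,a\rangle^{4-d}$. For $z\in B(x,R)$ this sum is at most $\ell$ by (G1), because $Q_0\subset\mathrm{trace}(X)$. For $z\notin B(x,R)$ it is at most $CNR^{4-d}\le C$. So $\kappa\le C\ell$, and Lemma 4.2 gives failure probability at most $2e^{-c\ell^2}$.

Let $\mathcal O_{i-1}\in\mathcal F_{i-1}$ be the event that (G1)–(G3) hold for $X$ and (G3), (G4) hold for $Y^j$, $j<i$. On $\mathcal O_{i-1}$, at most $m\cdot\ell^3\cdot16\ell m$ elements $a\in Q_0$ satisfy $\sum_t\mathsf G(y_a,Y^j_t)\ge1/(16\ell m)$ for some $j<i$. This number is a power of $\log R$, so it is less than $|Q_0|$. Choose $a_i$ to be another element and put $y=y_{a_i}$, $Y=Y^i$.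

**Step 4: a trial succeeds with probability at least $c/\ell$.** Call the trial a *success* if $Y$ avoids $T_{i-1}$ and $\mathrm{LE}(Y)$ meets $B(R)$. Condition on $\mathcal F_{i-1}$, on $\mathcal O_{i-1}$.

First, $\mathbf P_y(\text{avoid }T_{i-1})\ge\frac1{2\ell}-m\cdot\frac1{16\ell m}=\frac7{16\ell}$.

Second, late hits are rare. By (HK), $\sum_{t\ge\tau}p_t(y,w)$ is at most $C\tau^{1-d/2}$ and at most $C\langle y,w\rangle^{2-d}$, hence at most $C(\langle y,w\rangle\vee\tau^{1/2})^{2-d}$. With (G3) for $X$ and the earlier $Y^j$, $\mathbf P_y(\text{hit }T_{i-1}\text{ at a time}\ge\tau)\le C(m+1)\ell\,\tau^{(4-d)/2}\le R^{-1/2}$, since $\tau^{(4-d)/2}$ is of order $R^{-(d-4)/4}$ and $(d-4)/4>1$.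

Third, $Y_\tau\in B((\lambda+1)R)$, because $d(x,y)\le N^2+1$. From any $y'$ in this ball SRW hits $B(R/2)$ with probability at least
$$\frac{\sum_{w\in B(R/2)}\mathsf G(y',w)}{\sup_{w'\in B(R/2)}\sum_{w\in B(R/2)}\mathsf G(w',w)}\ge\frac{c\,R^d((2\lambda+2)R)^{2-d}}{CR^2}\ge c_\lambda>0.$$

Fourth, hitting $B(R/2)$ nearly suffices. Suppose $y\notin B(R)$ and let $\eta$ be the first time at least $\tau$ in $B(R/2)$. If $\eta<\infty$ and $Y[\eta,\infty)$ avoids $\{Y_t:t<\eta\}\setminus B(R)$, then $\mathrm{LE}(Y)$ meets $B(R)$. Indeed, let $p$ be the first vertex of $\mathrm{LE}(Y[0,\eta])$ in $B(R)$; it exists, since this path ends in $B(R/2)$. Erasing $p$ later requires a visit after time $\eta$ to a vertex preceding $p$ on this path, and those lie in $\{Y_t:t<\eta\}\setminus B(R)$. So $p$ is never erased. For $Y_t\notin B(R)$ we have $d(Y_\eta,Y_t)\ge\langle Y_t\rangle-R/2\ge\langle Y_t\rangle/2$. By the strong Markov property at $\eta$, the probability that $\eta<\infty$ and the avoidance fails is at most $C\,\mathbf E_y\sum_t(\langle Y_t\rangle\vee R)^{2-d}\le CR^{4-d}$, by Lemma 4.1(ii). If $y\in B(R)$, then $\mathrm{LE}(Y)\ni y$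 meets $B(R)$ trivially.

Now use the Markov property at $\tau$: avoid $T_{i-1}$ before $\tau$, then hit $B(R/2)$; subtract the two error events. The conditional success probability is at least
$$\frac{7c_\lambda}{16\ell}-R^{-1/2}-CR^{4-d}\ge q:=\frac c\ell .$$
A success gives a tree $K(y)\in\mathcal A_R$ different from $K(x)$ and from all trees found before, and adjacent to $K(x)$ through the edge $a_iy$.

**Step 5: counting successes.** Replace the success indicator of trial $i$ off $\mathcal O_{i-1}$ by an independent coin of parameter $q$ (and continue there with an arbitrary fixed rule). The modified indicators have conditional probability at least $q$ given the past, so their sum stochastically dominates $\mathrm{Bin}(m,q)$. They agree with the true ones on $\bigcap_{i\le m}\mathcal O_{i-1}$, whose complement has probability at most $C(m+1)e^{-c\ell}$. Finally $P(\mathrm{Bin}(m,q)<M')\le M'm^{M'}e^{-q(m-M')}\le Ce^{-c\ell}$, as $qm\ge c\ell$. $\square$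

Fix $M,b$ as in Lemma 6.1.

**Proposition 6.3.** Almost surely, for every almost embedding $\varphi:V\setminus V_0\to V$ of $H$ there is $R(\varphi)$ with $\varphi(\mathcal A_R\setminus V_0)\subset\mathcal A_{\exp(R^{1/3})}$ for all $R\ge R(\varphi)$.

*Proof.* Let $\lambda=b^4$. Work on the almost sure event of Lemma 6.1 and of Lemma 6.2 for this $\lambda$ and all $M'$. Given $\varphi$, take an integer $R_0$ so large that Lemma 6.2 holds for all integers $R\ge R_0$ with $M'=M+|V_0|$, and that $V_0$ and all trees in pairs of $\mathrm{Exc}(\varphi)$ lie in $\mathcal A_{R_0}$. Take an integer $L_0\ge3$ so large that Lemma 6.1 holds for $L\ge L_0$ and $\varphi(\mathcal A_{R_0}\setminus V_0)\subset\mathcal A_{L_0}$. Let $L_i=L_0^{b^i}$.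

We claim $\varphi(\mathcal A_{\lambda^iR_0}\setminus V_0)\subset\mathcal A_{L_i}$. This is true for $i=0$. Suppose it is true for $i$, and let $k\in\mathcal A_{\lambda^{i+1}R_0}\setminus\mathcal A_{R_0}$ (trees of $\mathcal A_{R_0}\setminus V_0$ are covered by $i=0$). By Lemma 6.2, $k$ has $M$ distinct neighbors $t_1,\dots,t_M\in\mathcal A_{\lambda^iR_0}\setminus V_0$. The pairs $\{k,t_j\}$ are not exceptional, as $k\notin\mathcal A_{R_0}$. So $\varphi(k)$ is adjacent to the $M$ distinct trees $\varphi(t_j)\in\mathcal A_{L_i}$, and Lemma 6.1 gives $\varphi(k)\in\mathcal A_{L_i^b}=\mathcal A_{L_{i+1}}$.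

For $\lambda^iR_0\le R\le\lambda^{i+1}R_0$ we have $b^i=(\lambda^i)^{1/4}\le(R/R_0)^{1/4}$, so $\log L_{i+1}=b\cdot b^i\log L_0\le b(R/R_0)^{1/4}\log L_0\le R^{1/3}$ for $R$ large. $\square$

## 7. The conditional law of finitely many arrows

**Lemma 7.1.** For finite $\Lambda$: conditionally on $(F(v))_{v\notin\Lambda}$, $(F(v))_{v\in\Lambda}$ is uniform on the set of $\xi\in\prod_{v\in\Lambda}N(v)$ such that $\xi$ together with $F|_{\Lambda^c}$ has no directed cycle.

*Proof.* **Step 1: finite graphs.** Here the statement is immediate. Let finite $V_n\supset\Lambda$ exhaust $\mathbb G$. Wired spanning trees of $V_n$, oriented to the root, correspond bijectively to functions $F_n$ on $V_n$ with $F_n(v)\in N(v)$ and no directed cycle in $V_n$ (values outside $V_n$ are edges to the root). So $F_n$ is uniform on these functions and the statement holds for $F_n$. By (W), $F_n\to F$ in law.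

**Step 2: what the constraint depends on.** To pass to the limit we need the constraint to be nearly local. For $w\notin\Lambda$ adjacent to $\Lambda$ let $\kappa(w)$ be the first vertex of $\Lambda$ on the path from $w$, or $\infty$ if there is none. It depends only on the configuration off $\Lambda$. That configuration has no cycle, so a cycle created by $\xi$ passes through $\Lambda$, and whether there is one depends only on $\xi$ and $\kappa$. Let $\mathcal A(\kappa)$ be the set of admissible $\xi$. By Step 1, for bounded local $f$ of the configuration off $\Lambda$,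
$$\mathbb E[f\,\mathbf 1(F_n|_\Lambda=\xi)]=\mathbb E\big[f\,\mathbf 1(\xi\in\mathcal A(\kappa))/|\mathcal A(\kappa)|\big].\tag{7.1}$$

**Step 3: localization and limit.** Let $\kappa^m$ be defined like $\kappa$, but with paths stopped when they leave $B(m)$ (value $\infty$); it is a local function. If $\kappa(w)\ne\kappa^m(w)$, the path from $w$ leaves $B(m)$ and later visits $\Lambda$. Start Wilson's algorithm at $w$: the path is the loop erasure of the walk, whose vertices appear in the order of last visits, so the walk visits $\Lambda$ after leaving $B(m)$. Hence for both $F_n$ and $F$, $\mathbb P(\kappa\ne\kappa^m)\le\varepsilon_m:=C_\Lambda\sup_{z\notin B(m)}\mathbf P_z(\text{hit }\Lambda)\to0$, uniformly in $n$. (For $F_n$ the walk is SRW stopped on leaving $V_n$.) Read the quotient in (7.1) as $0$ if $\mathcal A(\cdot)=\emptyset$; it lies in $[0,1]$. Replacing $\kappa$ by $\kappa^m$ in (7.1) costs at most $\|f\|_\infty\varepsilon_m$. Let $n\to\infty$ (all functions are now local), then replace $\kappa^m$ by $\kappa$ for $F$ at the same cost, and let $m\to\infty$: (7.1) holds for $F$ with local $f$, and by the monotone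 class theorem for all bounded measurable $f$ of $F|_{\Lambda^c}$. $\square$

For $\Lambda=\{x\}$, a cycle arises if and only if $\xi_x\in D(x)$. So given the other arrows $F(x)$ is uniform on $Y(x)$, as announced, and $|Y(x)|\le\delta$. Hence, for a Borel null set $\mathcal N$,
$$\mathbb P(\exists y\in Y(x):F^{x\to y}\in\mathcal N)\le\delta\,\mathbb P(F\in\mathcal N)=0,$$
because if such a $y$ exists, then given the other arrows $F\in\mathcal N$ has probability at least $1/\delta$. Taking the union over $x$ and iterating,
$$\text{the set of }F\text{ from which }\mathcal N\text{ can be reached by finitely many updates is null.}\tag{7.2}$$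

**Definition (fixed trees).** $\mathrm{Fix}(H)$ is the set of $k\in V$ with $\varphi(k)=k$ for every almost embedding $\varphi:H\to H$ whose domain contains $k$.

If $E'\triangle E$ is finite, the almost embeddings of $(V,E)$ into itself and of $(V,E')$ into itself are the same maps, since by injectivity only finitely many pairs $e$ have $e$ or $\varphi(e)$ in $E\triangle E'$. By (1.2) an update changes $E$ in finitely many places. Hence
$$\mathrm{Fix}\text{ is unchanged under updates.}\tag{7.3}$$

## 8. Trees in pivotal pairs are fixed

**Proposition 8.1.** Almost surely, for all $x$ and all $e\in\mathrm{Piv}(x)$: $e\subset\mathrm{Fix}(H)$.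

Fix an integer $\rho\ge1$. Since descendant sets are finite, transitivity and countability reduce the claim to $x=o$ on the event $\{D(o)\subset B(o,\rho)\}$. The proof takes the rest of this section.

### 8.1. Independent coins in a window

**Step 1: sparse random sites.** We choose well-separated sites so that their bushes do not interact. The choice is random so that it is invariant and can be steered near $o$ with positive probability. Let $\mathcal Q$ be a Bernoulli$(1/2)$ random set of vertices independent of $F$, $\Delta=2\rho+r+4$, and $\mathcal X=\{x\in\mathcal Q:\mathcal Q\cap B(x,\Delta)=\{x\}\}$. Given $(F,\mathcal Q)$ choose, independently over $x$ with $\mathrm{Piv}(x)\ne\emptyset$, a uniform element $e_x\in\mathrm{Piv}(x)$. The joint law is $\mathrm{Aut}(\mathbb G)$-invariant. For a window $(z,R)$ let $\Lambda=\mathcal X\cap B(z,R)$ and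
$$\mathcal L=\mathcal L_{z,R}=\{x\in\Lambda:D(x)\subset B(x,\rho)\},\qquad D_{\mathcal L}=\bigcup_{x\in\mathcal L}D(x).$$
Let $\Sigma_0$ be the $\sigma$-field generated by $\mathcal Q$, $\mathcal L$ and $(F(v))_{v\notin\mathcal L}$.

**Claim A.** $(D(x),Y(x))_{x\in\mathcal L}$ are $\Sigma_0$-measurable and, conditionally on $\Sigma_0$, the variables $(F(x))_{x\in\mathcal L}$ are independent, with $F(x)$ uniform on $Y(x)$.

*Proof.* The set $\mathcal L$ is itself random, so we first show that it can be read off the arrows outside $\Lambda$. For $x\in\Lambda$ let $D'(x)$ be the set of $v$ whose path reaches $x$ without earlier visiting $\Lambda\setminus\{x\}$; it is determined by $F|_{\Lambda^c}$. If $D(x)\subset B(x,\rho)$, then $D'(x)=D(x)$, as $B(x,\rho)\cap\Lambda=\{x\}$ and the path from a descendant to $x$ consists of descendants. If $D(x)\not\subset B(x,\rho)$, take $v\in D(x)\setminus B(x,\rho)$ and the last vertex $v'$ outside $B(x,\rho)$ on the path from $v$ to $x$; since $B(x,\rho+1)\cap\Lambda=\{x\}$, $v'\in D'(x)\setminus B(x,\rho)$. So $\mathcal L=\{x\in\Lambda:D'(x)\subset B(x,\rho)\}$, and $\mathcal L$ and $D(x)$,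 $x\in\mathcal L$, are determined by $\mathcal Q$ and $F|_{\Lambda^c}$.

Now let $\xi\in\prod_{x\in\Lambda}N(x)$ and consider a directed cycle of $\xi$ and $F|_{\Lambda^c}$ through $x\in\mathcal L$. It contains no vertex of $\Lambda\setminus\{x\}$: the last such vertex before returning to $x$ would have its arrow leading into $D'(x)\subset B(x,\rho)$, so it would be within $\rho+1$ of $x$. Hence such a cycle exists if and only if $\xi_x\in D(x)$. So $\xi$ is admissible in Lemma 7.1 (applied conditionally on $\mathcal Q$) if and only if $\xi_x\in Y(x)$ for all $x\in\mathcal L$ and there is no cycle avoiding $\mathcal L$. The latter condition does not involve $\xi|_{\mathcal L}$. Uniformity on this product set gives the claim. $\square$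

**Step 2: what is known before the coins are tossed.** We check that the vertex set $V$ and all candidates for adjacency are $\Sigma_0$-measurable. Let $x\ne x'$ in $\mathcal L$. Since $d(x,x')>\Delta$, we have $d(D(x),D(x'))>r$ and $Y(x)\cap D_{\mathcal L}=\emptyset$. $F$-paths from vertices outside $D_{\mathcal L}$ avoid $\mathcal L$. Hence the partition of $\mathbb G\setminus D_{\mathcal L}$ into the sets $k\setminus D_{\mathcal L}$, $k\in V$, is $\Sigma_0$-measurable. Each of these sets is non-empty, so $V$ itself is $\Sigma_0$-measurable, and so are the $\tau_y$ and the $T(x)$, $x\in\mathcal L$ (the vertices $v$ defining $T(x)$ lie outside $D_{\mathcal L}$). Let $E^\circ$ be the ($\Sigma_0$-measurable) set of pairs of distinct trees realized by $u,v\notin D_{\mathcal L}$ with $d(u,v)\le r$. A contact using a vertex of $D(x)$ has its other end outside $D_{\mathcal L}$ or in the same bush, so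
$$E=E^\circ\cup\bigcup_{x\in\mathcal L}S_x(F(x)).\tag{8.1}$$

**Step 3: good sites.** A pair might be influenced by two sites; we exclude this. Call $x\in\mathcal L$ *good* (for $(z,R)$) if $|T(x)\cap T(x')|\le1$ for all $x'\in\mathcal L\setminus\{x\}$ and $\mathrm{Piv}(x)\ne\emptyset$. Under the first condition, a pair $e\subset T(x)$ lies in $E^{-x}$ if and only if it lies in $E^\circ$: a realization using $u\in D(x')$, $x'\in\mathcal L\setminus\{x\}$, would give $e\subset T(x')$. So goodness, and $\mathrm{Piv}(x)$ for good $x$, are $\Sigma_0$-measurable. Let $\Sigma$ be generated by $\Sigma_0$, by $e_x$ for good $x$, and by $F(x')$ for non-good $x'\in\mathcal L$. Then the following hold.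

* (C1) Given $\Sigma$, $(F(x))_{x\text{ good}}$ are independent, $F(x)$ uniform on $Y(x)$. Indeed, given $(F,\mathcal Q)$ the $(e_x)_{x\text{ good}}$ are independent and uniform on the sets $\mathrm{Piv}(x)$. This conditional law is $\Sigma_0$-measurable, so $(e_x)_{x\text{ good}}$ is conditionally independent of $F$ given $\Sigma_0$, and Claim A remains true after adding these $e_x$ to the conditioning. By the independence in Claim A one may also add $F(x')$ for the non-good $x'$, a $\Sigma_0$-measurable set.
* (C2) For good $x$: $e_x\in E\iff\tau_{F(x)}\in e_x$, by (1.1), since $e_x\notin E^{-x}$ and $e_x\subset T(x)$. Given $\Sigma$ this has probability in $[1/\delta,1-1/\delta]$, by the definition of $\mathrm{Piv}$ and $|Y(x)|\le\delta$.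
* (C3) Each pair of distinct trees is contained in $T(x)$ for at most one good $x$. In particular the $e_x$, $x$ good, are distinct.

**Step 4: a core in which every tree has many coins.** The *$\theta$-core* of a graph is the largest set $W$ of vertices each incident to at least $\theta$ edges inside $W$; the $2$-core of a triangle with a pendant edge is the triangle. Let $J$ be the simple graph on $V$ with edges $e_x$, $x$ good, let $\theta=R^{1/2}$, and let $W=W(z,R)$ be the $\theta$-core of $J$. Both are $\Sigma$-measurable. Suppose $z\in B(R)$ and $R\ge\rho+r$. Trees in edges of $J$ come within $\rho+r$ of a site in $B(2R)$, so they meet $B(3R)$ and $W\subset\mathcal A_{3R}$. The core is obtained by removing vertices of degree less than $\theta$ one by one, which removes fewer than $\theta$ edges per removed vertex. So by (3.2)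
$$\#\{x\text{ good}:e_x\not\subset W\}\le\theta|\mathcal A_{3R}|\le CR^{d-1/2}.\tag{8.2}$$

### 8.2. The coins beat the number of maps

For $z\in B(R)$ put $L=\exp((3R)^{1/3})$, and let $\mathcal B(z,R)$ be the event that there are $U\subset W$ with $|U|\le\log R$ and an injective $\psi:W\setminus U\to\mathcal A_L$, not the inclusion, such that at most $R^{1/4}$ pairs $e\subset W\setminus U$ satisfy $\mathbf 1(e\in E)\ne\mathbf 1(\psi(e)\in E)$.

**Claim B.** $\mathbb P(\mathcal B(z,R))\le e^{-cR^{1/2}}$ for large $R$, uniformly in $z\in B(R)$.

*Proof.* **Step 1: the candidate maps are known given $\Sigma$.** A tree $k$ that receives some $D(x)$, $x\in\mathcal L$, contains $F(x)\in B(3R)\setminus D_{\mathcal L}$ anyway, and $L\ge3R$ for large $R$. So $\mathcal A_L$ is the set of $k$ such that $k\setminus D_{\mathcal L}$ meets $B(L)$, and it is $\Sigma$-measurable. Condition on $\Sigma$ and fix a possible pair $(U,\psi)$. Let $S=\{k\in W\setminus U:\psi(k)\ne k\}$ and $s=|S|\ge1$.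

**Step 2: many pairs whose image is not decided by the same coin.** Let $\mathcal P$ be the set of good $x$ with $e_x\subset W\setminus U$ such that $\psi(k)\notin T(x)$ for some $k\in S\cap e_x$. Each $k\in S$ lies in at least $\theta-|U|$ pairs $e_x\subset W\setminus U$. By (C3) at most one of these has $\{k,\psi(k)\}\subset T(x)$. Each $x\in\mathcal P$ is counted for at most two $k$. So $|\mathcal P|\ge s(\theta-|U|-1)/2\ge s\theta/4$ for large $R$.

**Step 3: decoupling the tosses from the statuses they are compared with.** For $x\in\mathcal P$ we have $\psi(e_x)\not\subset T(x)$. By (8.1) and (C3), given $\Sigma$, the status of $\psi(e_x)$ is either constant or a function of $F(\pi(x))$ for the unique good $\pi(x)$ with $\psi(e_x)\subset T(\pi(x))$; and $\pi(x)\ne x$. The graph on $\mathcal P$ with edges $\{x,\pi(x)\}$ (when $\pi(x)\in\mathcal P$) has at most as many edges as vertices on every vertex subset. So every subgraph has a vertex of degree at most $2$, and the graph is $3$-colorable. A largest color class $\mathcal P'\subset\mathcal P$ satisfies $|\mathcal P'|\ge|\mathcal P|/3$ and $\pi(x)\notin\mathcal P'$ for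 $x\in\mathcal P'$.

**Step 4: probability for one map.** Condition also on $F(x')$ for good $x'\notin\mathcal P'$. Now all statuses of $\psi(e_x)$, $x\in\mathcal P'$, are fixed, while the statuses of $e_x$, $x\in\mathcal P'$, are independent and disagree with those of $\psi(e_x)$ with probability at least $1/\delta$ each (C1, C2). So the number of violated pairs dominates $\mathrm{Bin}(n,1/\delta)$ with $n=|\mathcal P'|\ge sR^{1/2}/12$. As $R^{1/4}\le n/(2\delta)$ for large $R$, the Chernoff bound $P(\mathrm{Bin}(n,p)\le np/2)\le e^{-np/8}$ shows that the probability of at most $R^{1/4}$ violations is at most $e^{-c_1sR^{1/2}}$.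

**Step 5: union bound.** By (3.2), the number of $(U,\psi)$ with given $s$ is at most $(1+|\mathcal A_{3R}|)^{\log R}(|\mathcal A_{3R}||\mathcal A_L|)^s\le e^{C\log^2R+CsR^{1/3}}$: choose $U$, then $S$ and the images of its elements. Here $\log|\mathcal A_L|\le CR^{1/3}$ is what Section 6 makes affordable. Sum over $s\ge1$. $\square$

### 8.3. Windows seen from the origin

**Step 1: a window in which $o$ is typical.** The bound (8.2) is an average over sites; we transfer it to $o$ by moving the window. Let $f(x,z;R)=\mathbb P(x\text{ good for }(z,R),\ e_x\not\subset W(z,R))$. By (8.2) with $z=o$, $\sum_{x\in B(R)}f(x,o;R)\le CR^{d-1/2}$, so some $x_R\in B(R)$ has $f(x_R,o;R)\le CR^{-1/2}$. Take $g\in\mathrm{Aut}(\mathbb G)$ with $g(x_R)=o$ and put $z_R=g(o)$. By invariance $f(o,z_R;R)\le CR^{-1/2}$, and $d(o,z_R)=d(x_R,o)\le R$. Let $R_i=2^i$, $z_i=z_{R_i}$, $W_i=W(z_i,R_i)$. By Borel–Cantelli and Claim B, a.s. for all large $i$: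

* (I) if $o$ is good for $(z_i,R_i)$, then $e_o\subset W_i$;
* (II) $\mathcal B(z_i,R_i)$ fails.

**Step 2: almost embeddings fix the cores.** Let $\varphi$ be an almost embedding $H\to H$ with domain $V\setminus V_0$. For large $i$: $|V_0|\le\log R_i$, $|\mathrm{Exc}(\varphi)|\le R_i^{1/4}$, and by Proposition 6.3 $\varphi(W_i\setminus V_0)\subset\varphi(\mathcal A_{3R_i}\setminus V_0)\subset\mathcal A_{\exp((3R_i)^{1/3})}$. So (II), with $U=V_0\cap W_i$, says that $\varphi$ is the identity on $W_i\setminus V_0$. Hence, off a null set $\mathcal N_0$ of triples $(F,\mathcal Q,(e_x))$: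
$$\text{if }o\text{ is good for }(z_i,R_i)\text{ for all large }i,\text{ then }e_o\subset\mathrm{Fix}(H).\tag{8.3}$$
Here $\mathcal N_0$ is the Borel set where (I), (II) for large $i$, or the statements of Lemmas 6.1, 6.2 used for Proposition 6.3, fail; it does not involve $\varphi$. This matters since there are uncountably many possible $\varphi$.

**Step 3: steering the auxiliary randomness.** We show that every $e\in\mathrm{Piv}(o)$ has a positive chance to be the pair in (8.3). Let $\mathcal Z$ be the set of $x'\ne o$ such that $B(x',\rho+r)$ meets at least two distinct trees of $T(o)$. It is determined by $F$ and a.s. finite, by Lemma 4.3(iii) and the finiteness of $T(o)$. On the event that $D(o)\subset B(o,\rho)$, $\mathrm{Piv}(o)\ne\emptyset$, $\mathcal Q\cap B(o,\Delta)=\{o\}$ and $\mathcal Q\cap\mathcal Z=\emptyset$, the vertex $o$ is good for every window containing $o$, in particular for all $(z_i,R_i)$: if $x'\in\mathcal L\setminus\{o\}$ had $|T(o)\cap T(x')|\ge2$, then $x'\in\mathcal Z\cap\mathcal Q$, because trees of $T(x')$ meet $B(x',\rho+r)$.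

For a.e. $F$ the $F$-section of $\mathcal N_0$ is null. For such $F$ with $D(o)\subset B(o,\rho)$, $\mathcal Z$ finite and $e\in\mathrm{Piv}(o)$, the conditional probability given $F$ of
$$\{\mathcal Q\cap B(o,\Delta)=\{o\},\ \mathcal Q\cap\mathcal Z=\emptyset,\ e_o=e\}$$
is positive (if $\mathcal Z$ meets $B(o,\Delta)$ there is no conflict, as $o\notin\mathcal Z$). So this event contains a point outside $\mathcal N_0$, and there $e=e_o\subset\mathrm{Fix}(H)$ by (8.3). Since $\mathrm{Fix}(H)$ depends only on $F$, the inclusion $e\subset\mathrm{Fix}(H)$ holds for $F$. This proves Proposition 8.1. $\square$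

## 9. Dragging a tree toward all others: proof of Theorem 2(a)

A tree could conceivably be in no pivotal pair. We now show that a non-fixed tree would have a neighborhood that no finite sequence of updates can change, and that this is absurd.

**Step 1: a non-fixed tree has a frozen neighborhood.** Let $\mathcal N$ be a Borel null set off which all descendant sets are finite, the conclusion of Proposition 8.1 holds, and no tree is adjacent to all other trees (Lemma 4.3(iv)). By (7.2), a.s. no configuration reachable from $F$ by finitely many updates lies in $\mathcal N$. Fix such an $F$ and suppose some $k\notin\mathrm{Fix}(H)$. By (7.3), $k\notin\mathrm{Fix}(H(F'))$ for every reachable $F'$. So by Proposition 8.1 $k$ belongs to no pair in any $\mathrm{Piv}_{F'}(x)$, and by (1.2) no update of a reachable configuration changes any adjacency of $k$. Hence the neighborhood of $k$ is the same in $H(F')$ for all reachable $F'$.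

**Step 2: updates can make $k$ adjacent to any tree.** Let $l\ne k$ be a tree. Take a shortest path $x_0,x_1,\dots,x_n$ in $\mathbb G$ from $k$ to $l$, with $x_0\in k$, $x_n\in l$, so that $x_1,\dots,x_{n-1}\notin k\cup l$. For $j=1,\dots,n-1$ successively: if currently $x_j\notin k$, update $x_j\to x_{j-1}$. At this time $x_{j-1}\in k$ and $x_j\notin k$, so $x_{j-1}$ is not a descendant of $x_j$ and the update is allowed; afterwards $x_j\in k$. During the procedure vertices only move into $k$, and never out of it, since the moved set $D(x_j)$ lies in the tree of $x_j\notin k$. So whenever $x_j$ is updated, it is still in its original tree, which is neither $k$ nor $l$, and the moved set contains no vertex of $l$. Thus $l$ loses no vertex. At the end $x_{n-1}\in k$ is a neighbor of $x_n\in l$ (if $n=1$ no update was needed), so $k\sim l$ in a reachable configuration.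

**Step 3: contradiction.** By Step 1, $k\sim l$ already in $H(F)$. As $l$ was arbitrary, $k$ is adjacent to every other tree of $F\notin\mathcal N$, a contradiction. Therefore $\mathrm{Fix}(H)=V$ a.s., i.e. every almost embedding of $H$ into itself is an inclusion. $\blacksquare$

## 10. Labels and zero density: proof of Theorem 2(b)

Let $G$ be a deterministic countable graph with vertex set $V(G)$. The idea is that rigidity turns an equivalence $H\approx G$ into a canonical labeling of trees by vertices of $G$. A label would then pick out one single tree in an invariant way, which is impossible since trees have density zero.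

Let $\Phi$ be the (random) set of maps $\varphi:V\setminus V_0\to V(G)\setminus V_1$ ($V_0,V_1$ finite) realizing $H\approx G$, i.e. bijections with $\mathrm{Exc}(\varphi)$ finite. Say that $g\in V(G)$ *labels* $k\in V$ if $\varphi(k)=g$ for some $\varphi\in\Phi$.

**Step 1: measurability.** We make sure that the events below have probabilities. Encode $\varphi\in\Phi$ by $\hat\varphi:\mathbb G\to V(G)\cup\{\partial\}$, where $\hat\varphi(x)=\varphi(K(x))$, and $\hat\varphi(x)=\partial$ if $K(x)\in V_0$. The relations $x\leftrightarrow y$ and $K(x)\sim K(y)$ are Borel in $F$. The following conditions are Borel in $(F,\hat\varphi)$, where $\hat\varphi$ ranges over a countable product of countable discrete spaces, a Polish space: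

* $\hat\varphi$ is constant on trees and injective on the trees not mapped to $\partial$;
* only finitely many trees are mapped to $\partial$ (equivalently, for some $n$ all of them meet $B(n)$);
* the range is cofinite (a countable union over the finite sets $V_1$);
* $\mathrm{Exc}$ is finite.

So $\{H\approx G\}$ and $A_{x,g}=\{g\text{ labels }K(x)\}$ are projections of Borel sets, i.e. analytic, hence universally measurable. All events below lie in the $\sigma$-field generated by these countably many events and the Borel sets, so they are measurable for the completed law, which is $\mathrm{Aut}(\mathbb G)$-invariant. Each $\alpha\in\mathrm{Aut}(\mathbb G)$ induces an isomorphism $H(F)\to H(\alpha F)$, so $\alpha A_{x,g}=A_{\alpha x,g}$, and all sets of trees below are defined equivariantly. Likewise $\{H\approx H'\}$ is analytic in a pair $(F,F')$.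

**Step 2: each $g$ labels at most one tree, a.s.** This is where (a) enters. If $\varphi(k)=g=\varphi''(k'')$ with $\varphi,\varphi''\in\Phi$, then $\varphi''^{-1}\circ\varphi$ is defined on a cofinite set containing $k$. It is an almost embedding $H\to H$: a pair $e$ is exceptional for it only if $e\in\mathrm{Exc}(\varphi)$ or $\varphi(e)=\varphi''(e'')$ with $e''\in\mathrm{Exc}(\varphi'')$. It maps $k$ to $k''$, so $k=k''$ by (a).

**Step 3: an equivariantly defined, a.s. finite random set $\mathcal S$ of trees is a.s. empty.** First let $|\mathcal S|\le m$. Let $p=\mathbb P(K(x)\in\mathcal S)$, independent of $x$ by transitivity, and $Z=\#\{x\in B(n):K(x)\in\mathcal S\}$. By Cauchy–Schwarz $Z^2\le m\sum_{k\in V}|k\cap B(n)|^2$, so by Lemma 4.3(i)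
$$p^2|B(n)|^2\le\mathbb E[Z^2]\le m\sum_{x,y\in B(n)}\mathbb P(x\leftrightarrow y)\le Cm\,|B(n)|\,n^4.$$
Thus $p^2\le Cm\,n^{4-d}$ for all $n$, and $p=0$ since $d>4$. As there are countably many $x$, $\mathcal S$ is a.s. empty. In general, apply this for every $m$ to the set equal to $\mathcal S$ on $\{|\mathcal S|\le m\}$ and $\emptyset$ otherwise.

**Step 4: conclusion.** Apply Step 3 to the set of unlabeled trees on $\{H\approx G\}$ (and $\emptyset$ otherwise). It is finite, since any single $\varphi\in\Phi$ labels all trees outside a finite set. So a.s. on $\{H\approx G\}$ every tree is labeled. Next, for each $g\in V(G)$, apply Step 3 to the set of trees labeled by $g$, which a.s. has at most one element by Step 2: a.s. $g$ labels no tree. As $V(G)$ is countable, a.s. no tree is labeled. Since $V\ne\emptyset$, $\mathbb P(H\approx G)=0$. For an independent copy $H'$, Fubini gives $\mathbb P(H\approx H')=\mathbb E[\mathbb P(H\approx H'\mid H')]=0$. $\blacksquare$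

This proves Theorem 2, and hence Theorem 1: the conjecture is true.
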